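# Entire functions of three variables satisfying GS and EC

## 1. Formal triples, the properties GS and EC, and Hall's condition

Throughout, $g:\mathbb C^3\to\mathbb C$ is an entire function. We look at systems of equations and inequations in which $g$ is evaluated at triples made of variables and constants.

**Definition (configurations).** $\mathrm{Conf}_n\subset\mathbb C^n$ is the open set of $n$-tuples with pairwise distinct entries. For $a\in\mathbb C^n$ and $s=(s_1,s_2,s_3)\in\{1,\dots,n\}^3$ put $a_s=(a_{s_1},a_{s_2},a_{s_3})$.

Example: $(5,7)\in\mathrm{Conf}_2$, $(5,5)\notin\mathrm{Conf}_2$, and for $a=(5,7)$, $s=(1,1,2)$ we get $a_s=(5,5,7)$. A fact used constantly: if $a\in\mathrm{Conf}_n$ and $s\ne s'$, then $a_s\neq a_{s'}$.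

**Definition (formal triples).** A formal triple has entries that are complex constants or variables $v_1,v_2,\dots$. It contains those variables that occur in it.

Example: $\langle v_1,0,v_1\rangle$ contains one variable, and $\langle v_1,v_2,i\rangle$ contains two. Two formal triples are distinct if they differ in some position; $\langle v_1,v_2,0\rangle$ and $\langle v_2,v_1,0\rangle$ are distinct.

**Definition (GS).** $g$ has GS if the following holds for every $n$. Whenever a system of $n+1$ equations $g(v_{i_k},v_{j_k},v_{l_k})=0$ $(k=1,\dots,n+1)$, with all the variables among $v_1,\dots,v_n$, has a solution $\langle a_1,\dots,a_n\rangle$ in $\mathbb C$, at least two of the triples $\langle a_{i_k},a_{j_k},a_{l_k}\rangle$ coincide.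

Example: $g=1$ has GS, since no equation is solvable. The function $g=x_1+x_2+x_3$ does not: with $n=2$ and $(a_1,a_2)=(1,-2)$ the three triples $(1,1,-2),(1,-2,1),(-2,1,1)$ are distinct zeros of $g$.

**Definition (EC).** $g$ has EC if the following holds. Let $\langle x_j,y_j,z_j\rangle$, $j\le n+m$, be distinct triples, where each of $x_j,y_j,z_j$ is a complex constant or one of the variables $v_1,\dots,v_n$, but not all three of them are constants. Then the system
$$\{g(x_i,y_i,z_i)=0:\ i\le n\}\cup\{g(x_i,y_i,z_i)\ne0:\ n<i\le n+m\}$$
has a solution in $\mathbb C$, provided no $k$ of the $n$ equations contain fewer than $k$ variables.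

Example: $g=1$ fails EC, since $g(v_1,0,0)=0$ has no solution. The function $g=x_1$ fails it too, since $g(v_1,0,0)=0$, $g(v_1,1,0)\neq0$ has none.

**Definition (Hall's condition).** Formal triples $t_1,\dots,t_e$ satisfy Hall's condition if no $k$ of them contain fewer than $k$ variables.

Example: $\langle v_1,0,0\rangle,\langle v_1,v_2,v_2\rangle$ satisfy it. The three triples $\langle v_1,0,0\rangle,\langle v_1,1,0\rangle,\langle v_2,v_3,v_3\rangle$ contain three variables in total, but the first two contain only one, so Hall's condition fails with $k=2$. An all-constant triple violates it with $k=1$.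

The name comes from Hall's marriage theorem: for finite sets $A_1,\dots,A_e$ there is an injective choice $\sigma(k)\in A_k$ if and only if every $k$ of the sets have at least $k$ elements in their union. So Hall's condition says exactly that one can assign to each equation a variable occurring in it, different equations getting different variables.

In these terms GS forbids solutions of overdetermined systems, and EC demands solutions of all systems that are not overdetermined in any part, even with arbitrary complex constants and finitely many inequations thrown in. The question, from B. Zilber, "Analytic and pseudo-analytic structures (a survey)", arXiv:math/0401303 (2004), where the properties appear as GS[$R$] and EC[$R$], is this: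

*Construct an entire function $g:\mathbb C^3\to\mathbb C$ with both GS and EC, or prove that no such function exists.*

Such a function does exist.

## 2. Existence, growth, genericity, and the Gaussian series: statements

Let $\mathcal O$ be the space of entire functions on $\mathbb C^3$ with locally uniform convergence. It is separable and completely metrizable, for instance by $\sum_j2^{-j}\min(1,\|g-h\|_{\Delta_j})$. Here $D(c,\rho)$ is a closed disc, $\Delta_\rho=D(0,\rho)^3$, and $\|\cdot\|_K$ is the sup norm on $K$.

We shall prove a stronger form of EC, with as many variables as we like and solutions far out and far apart.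

**Definition (EC\*).** $g$ has EC\* if the following holds. Let $t_1,\dots,t_{e+m}$ be distinct triples whose entries are complex constants or variables among $v_1,\dots,v_q$, no triple consisting only of constants, and let $t_1,\dots,t_e$ satisfy Hall's condition. Then for every $B>0$ the system $g(t_k)=0$ $(k\le e)$, $g(t_k)\ne0$ $(e<k\le e+m)$ has a solution with all $|v_j|>B$, all $|v_i-v_j|>B$ $(i\ne j)$, and no $v_j$ equal to a constant of the system.

EC is the special case $e=q=n$ (forget the extra information on the solution). Example with $e<q$: EC\* for the single equation $g(v_1,v_2,0)=0$ asks for a zero with $|v_1|,|v_2|,|v_1-v_2|>B$.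

**Definition (generic solution).** Consider equations $g(t)=0$ for finitely many distinct formal triples in variables $v_1,\dots,v_q$ and constant symbols $c_1,\dots,c_p$. For $c\in\mathrm{Conf}_p$, a generic solution over $c$ is a solution $v$ with $(c,v)\in\mathrm{Conf}_{p+q}$.

Example: for $g=x_1-x_2$ the equation $g(c_1,v_1,v_1)=0$ has only the solution $v_1=c_1$, so there is no generic solution over any $c_1$, although Hall's condition holds.

**Theorem 1.** Let $\varphi:[1,\infty)\to[0,\infty)$ satisfy $\varphi(\rho)/\log\rho\to\infty$ as $\rho\to\infty$. The recursion of Section 9 produces an entire $g:\mathbb C^3\to\mathbb C$ with GS and EC\* (hence EC), and $\|g\|_{\Delta_\rho}\le e^{\varphi(\rho)}$ for all $\rho\ge1$.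

**Theorem 2.** If an entire $g$ satisfies EC, then $g$ is not a polynomial, so $\log\|g\|_{\Delta_\rho}/\log\rho\to\infty$. Hence, for $\varphi:[1,\infty)\to[0,\infty)$, an entire $g$ with GS, EC and $\|g\|_{\Delta_\rho}\le e^{\varphi(\rho)}$ $(\rho\ge1)$ exists if and only if $\varphi(\rho)/\log\rho\to\infty$.

**Theorem 3.** The set of $g\in\mathcal O$ with GS and EC\* contains a dense $G_\delta$ set $\mathcal R\subset\mathcal O$ such that, for every $g\in\mathcal R$ and every finite set of distinct formal triples in variables $v_1,\dots,v_q$ and constant symbols $c_1,\dots,c_p$ (all-constant triples being allowed in (ii)), the following hold for the equations $g(t)=0$.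

(i) If Hall's condition holds, there is a generic solution over every $c\in\mathrm{Conf}_p$.

(ii) If Hall's condition fails, then the set of $c\in\mathrm{Conf}_p$ over which there is a generic solution is Lebesgue-null and meagre. If $p=0$, there is no generic solution.

**Theorem 4.** Let $\omega_\alpha$ $(\alpha\in\mathbb N^3)$ be i.i.d. standard complex Gaussians and $f(z)=\sum_\alpha\omega_\alpha z^\alpha/\sqrt{\alpha!}$. Almost surely $f$ is entire and satisfies GS, EC\* and (i), (ii) of Theorem 3.

## 3. Systems in one and two unknowns, symmetric functions, and polynomials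

**GS as a count.** GS is equivalent to:
$$\text{for all }n\text{ and }a\in\mathrm{Conf}_n,\ \text{at most } n \text{ of the } n^3 \text{ triples } a_s \text{ are zeros of } g. \tag{1}$$
If $n+1$ of them were zeros, they would be distinct and GS would fail. Conversely, suppose $\langle a_1,\dots,a_n\rangle$ solves $n+1$ equations with distinct triples of values. The set $\{a_1,\dots,a_n\}$ has $n'\le n$ elements, and listing them gives a point of $\mathrm{Conf}_{n'}$ with at least $n+1>n'$ zeros, against (1).

For $n=1$, (1) is empty, because there is only one triple. For $n=2$ it says that for $a\ne b$ at most two of the eight numbers $g(a,a,a),g(a,a,b),\dots,g(b,b,b)$ vanish. This is what a count of dimensions suggests for a "random" $g$: three equations in two unknowns.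

**Symmetric functions are excluded.** Suppose $g$ is symmetric and has EC. The system $g(v_1,v_1,0)=0$, $g(v_1,v_1,v_1)\neq0$ has a solution $a$. If $a=0$, both expressions are $g(0,0,0)$, which is impossible; so $a\ne0$. By symmetry $(a,a,0),(a,0,a),(0,a,a)$ are three distinct zeros built from two numbers, and GS fails.

**Polynomials are excluded: proof of the first sentence of Theorem 2.** Let $g$ have EC. We show that $g(\cdot,0,0)$ is not identically zero and has infinitely many zeros; then $g$ cannot be a polynomial.

If $g(\cdot,0,0)\equiv0$, the system $g(v_1,0,1)=0$, $g(v_1,0,0)\ne0$ has no solution, contradicting EC.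

Suppose the zeros of $g(\cdot,0,0)$ are finitely many, $z_1,\dots,z_s$ (possibly $s=0$). For each $i$, EC gives a solution $v_1=b_i$ of the single equation $g(z_i,v_1,1)=0$. Now consider
$$g(v_1,0,0)=0,\qquad g(v_1,b_i,1)\neq0\quad(i\le s,\ \text{repeated triples omitted}).$$
Its triples are distinct (the third entries $0$ and $1$ separate the equation from the inequations) and its one equation contains a variable, so EC gives a solution. But $v_1$ must be some $z_i$, and $g(z_i,b_i,1)=0$. This contradiction shows that there are infinitely many zeros.

For the growth, recall Cauchy's estimate $|g_\alpha|\le\|g\|_{\Delta_\rho}\rho^{-|\alpha|}$ for the Taylor coefficients. If $\liminf_{\rho\to\infty}\log\|g\|_{\Delta_\rho}/\log\rho<N<\infty$, pick $N'<N$ and $\rho_j\to\infty$ with $\|g\|_{\Delta_{\rho_j}}\le\rho_j^{N'}$. Then $|g_\alpha|\le\rho_j^{N'-|\alpha|}\to0$ for $|\alpha|\ge N$, so $g$ is a polynomial, which we have excluded. Hence $\log\|g\|_{\Delta_\rho}/\log\rho\to\infty$. If moreover $\|g\|_{\Delta_\rho}\le e^{\varphi(\rho)}$, then $\varphi(\rho)/\log\rho\to\infty$ as well. This is the "only if" half of the last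 sentence of Theorem 2; the "if" half is Theorem 1.

## 4. Uncountably many constants, and prescribed shapes on translated polydiscs

Since a polynomial will not do, $g$ should be a limit of polynomials $f_k$. The first plan is to list the systems and satisfy them one at a time: given a system, correct $f_{k-1}$ by a polynomial so that the system acquires a nondegenerate solution, which then survives small later corrections.

The plan stops at one definite point. The constants in EC are arbitrary complex numbers, so there are uncountably many systems and only countably many steps. A nondegenerate solution persists when the constants move a little, so one step handles an open set of constants. But working through a countable dense set of constants handles, in this way, an open dense set of constants, and we have no control over how small the open sets are. EC asks for all constants.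

What helps is to prescribe not a solution but the approximate shape of $g$ on a whole polydisc. Here is the simplest case. Let $r\ge1$ and suppose that for some $M$
$$|g(M+x_1,x_2,x_3)-x_1|<\tfrac12\qquad\text{for }|x_1|\le1,\ |x_2|,|x_3|\le r.$$
Fix any $c,c'\in D(0,r)$. On $|x_1|=1$ we have $|g(M+x_1,c,c')-x_1|<|x_1|$, so by Rouché $g(M+x_1,c,c')$ has a zero with $|x_1|<1$. One inequality on one compact set has solved $g(v,c,c')=0$ for all constants of modulus at most $r$.

Three further observations turn this into a proof.

*Inequations.* Suppose we also want $g(v,b,b')\neq0$ where $(b,b')\ne(c,c')$. Replace the target $x_1$ by a polynomial $P$ with $P(0,c,c')=0$, gradient $(1,0,0)$ there, and $P(0,b,b')=1$. This target depends on the constants, but only its approximate values matter, so it can be taken with coefficients in $\mathbb Q(i)$. There are countably many such targets.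

*Several variables.* Put $v_j=Mj+w_j$ with $w_j$ small. A constant is not shifted, and we regard it as shifted by $M\cdot0$. The triples $\langle v_1,v_2,0\rangle$ and $\langle v_1,0,0\rangle$ become $M(1,2,0)+(w_1,w_2,0)$ and $M(1,0,0)+(w_1,0,0)$. So we must prescribe $g$ near several translates $M\tau$ at once, with the same $M$. For the system $g(v_1,v_2,0)=g(v_1,0,0)=0$ the targets $P_{(1,2,0)}=x_2$ and $P_{(1,0,0)}=x_1$ do: the first equation is in charge of $v_2$ and the second of $v_1$. Distributing the variables among the equations is exactly a Hall matching. Different variables need different multiples of $M$: if $v_1$ and $v_2$ both sat near $M$, then at $w=0$ the triples $\langle v_1,v_1,v_1\rangle$ and $\langle v_1,v_2,v_1\rangle$ would be the same point, and we could not make $g$ zero at one and nonzero at the other.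

*Zero-free factors.* We only care about zeros of $g$, so it is enough to know the shape of $g$ up to a nowhere-zero factor. This is needed only for Theorem 4, but it costs nothing.

GS is of a different nature. It forbids something, and we shall obtain it from transversality: a generic small perturbation makes all the systems in question nondegenerate, and a nondegenerate overdetermined system has no solution.

## 5. Two countable families of conditions

**Definition (Reg).** For $n\ge1$, $\emptyset\neq T\subset\{1,\dots,n\}^3$ and $l\ge1$ put
$$\Phi_{g,T}:\mathrm{Conf}_n\to\mathbb C^T,\quad a\mapsto(g(a_s))_{s\in T},\qquad Q_{n,l}=\{a\in\mathbb C^n:|a_i|\le l,\ |a_i-a_j|\ge1/l\ (i\ne j)\}.$$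
The sets $Q_{n,l}$ are compact and $\bigcup_lQ_{n,l}=\mathrm{Conf}_n$. We say that $g$ satisfies $\mathrm{Reg}(n,T,l)$ if $d\Phi_{g,T}(a)$ is surjective at each $a\in Q_{n,l}$ with $\Phi_{g,T}(a)=0$.

If $|T|>n$, a linear map $\mathbb C^n\to\mathbb C^T$ is never surjective, so the condition says that there is no such $a$. Examples: take $n=1$, $T=\{(1,1,1)\}$. For $g=x_1$ we have $\Phi_{g,T}(a)=a$, and Reg holds for all $l$; for $g=x_1^2$ it fails at $a=0$. For $g=x_1+x_2+x_3$, $n=2$, $T=\{(1,1,2),(1,2,1),(2,1,1)\}$ and $l\ge2$ it fails, because $(1,-2)\in Q_{2,l}$ is a zero of $\Phi_{g,T}$ and $|T|=3>2$.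

**Definition (datum, $U_M$, $U$).** A datum is $(r,q,P,\varepsilon)$ with integers $r,q\ge1$, rational $\varepsilon>0$, and a family $P=(P_\tau)_{\tau\in I_q}$ of polynomials $P_\tau\in\mathbb Q(i)[x_1,x_2,x_3]$, where $I_q=\{0,\dots,q\}^3\setminus\{(0,0,0)\}$. Put $r_0=r$, $r_j=1$ for $j\ge1$, and $\Delta_\tau=\prod_{i=1}^3D(0,r_{\tau_i})\subset\Delta_r$.

- $g$ satisfies $U_M(r,q,P,\varepsilon)$, for an integer $M\ge r+2$, if $|g(M\tau+x)-P_\tau(x)|<\varepsilon$ for all $\tau\in I_q$, $x\in\Delta_\tau$.
- $g$ satisfies $U(r,q,P,\varepsilon)$ if for some integer $M\ge r+2$ there are continuous nowhere-zero $h_\tau:\Delta_\tau\to\mathbb C$ with $|h_\tau(x)g(M\tau+x)-P_\tau(x)|<\varepsilon$ for all $\tau\in I_q$, $x\in\Delta_\tau$.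

Taking $h_\tau\equiv1$ shows that $U_M$ implies $U$. Example: let all $P_\tau=1$ and $\varepsilon<1$, and let $g=e^{x_1}$. Then $U$ holds, with $h_\tau(x)=e^{-(M\tau_1+x_1)}$. But $U_M$ fails for every $M$: at $\tau=(1,0,0)$, $x=0$ we have $|e^M-1|>1>\varepsilon$.

There are countably many conditions $\mathrm{Reg}(n,T,l)$ and countably many data.

**Lemma 0 (openness).** If $f\in\mathcal O$ satisfies $\mathrm{Reg}(n,T,l)$ (resp. $U_M(r,q,P,\varepsilon)$), there are $R,\delta>0$ such that every $g\in\mathcal O$ with $\|g-f\|_{\Delta_R}\le\delta$ satisfies it too.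

*Proof.* For $U_M$: there are finitely many compact sets $M\tau+\Delta_\tau$. On each, the continuous function $|f(M\tau+x)-P_\tau(x)|$ has maximum less than $\varepsilon$. Choose $R$ with all these sets inside $\Delta_R$, and $\delta$ smaller than all the gaps.

For Reg take $R=l+1$ and suppose no $\delta$ works. Then there are $g_i$ with $\|g_i-f\|_{\Delta_{l+1}}\le1/i$ and $a^{(i)}\in Q_{n,l}$ with $\Phi_{g_i,T}(a^{(i)})=0$ and $d\Phi_{g_i,T}(a^{(i)})$ of rank less than $|T|$. All points $a^{(i)}_s$ lie in $\Delta_l$. By Cauchy's estimates on discs of radius $1$, the first derivatives of $g_i$ converge to those of $f$ uniformly on $\Delta_l$. The matrix of $d\Phi_{g,T}(a)$ has entries $\sum_{i:\,s_i=j}(\partial_ig)(a_s)$. Let $a\in Q_{n,l}$ be a limit point of $(a^{(i)})$. Then $\Phi_{f,T}(a)=0$, and since "rank less than $|T|$" means that certain minors vanish (or is automatic if $|T|>n$), the rank of $d\Phi_{f,T}(a)$ is less than $|T|$. This contradicts $\mathrm{Reg}(n,T,l)$ for $f$. $\square$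

## 6. The shape conditions imply EC\*

**Proposition A.** If $g$ satisfies $U(r,q,P,\varepsilon)$ for all data, then EC\* holds.

*Proof.* Let a system as in EC\* and $B>0$ be given. Fix an integer $r\ge1$ larger than $B+2$ and than the moduli of all constants of the system.

**Step 1: matching and types.** The purpose is to decide which equation controls which variable, and where each triple will sit. By Hall's theorem there is an injection $\sigma:\{1,\dots,e\}\to\{1,\dots,q\}$ such that $v_{\sigma(k)}$ occurs in $t_k$. Give a constant type $0$ and $v_j$ type $j$. Then $t_k$ has a type $\tau(k)\in\{0,\dots,q\}^3$, and $\tau(k)\in I_q$ because $t_k$ is not all-constant. For $w\in\mathbb C^q$ let $t_k[w]\in\mathbb C^3$ be the result of substituting $v_j:=w_j$. Two distinct triples of the same type have the same variables in the same places, so they differ in some constant. Hence, for each $\tau$, the points $t_k[0]$ with $\tau(k)=\tau$ are pairwise distinct.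

**Step 2: the target polynomials.** We want targets for which the system has an obvious nondegenerate solution at $w=0$. We look for complex polynomials $P_\tau$, $\tau\in I_q$, such that

- for $k\le e$: $P_{\tau(k)}(t_k[0])=0$, and the gradient of $P_{\tau(k)}$ at $t_k[0]$ is the $i$-th coordinate covector, where $i$ is one chosen position at which $v_{\sigma(k)}$ stands in $t_k$;
- for $k>e$: $P_{\tau(k)}(t_k[0])=1$.

For fixed $\tau$ this prescribes values, and some gradients, at finitely many distinct points $y_1,\dots,y_N$. Such a polynomial exists: for $k\neq j$ choose an affine form $\ell_{kj}$ with $\ell_{kj}(y_k)=1$, $\ell_{kj}(y_j)=0$, and put $E_k=\prod_{j\ne k}\ell_{kj}^2$. Then $E_k(y_k)=1$, and $E_k$ vanishes to second order at the other points. In $\sum_kA_kE_k$ with $A_k$ affine, the value at $y_k$ is $A_k(y_k)$ and the gradient is $\nabla A_k+A_k(y_k)\nabla E_k(y_k)$; so $A_k$ can be chosen to give any value and gradient. If no triple has type $\tau$, take $P_\tau=0$.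

**Step 3: the model map is close to the identity.** For $u\in\mathbb C^e$ let $w(u)\in\mathbb C^q$ have $w_{\sigma(k)}=u_k$ and all other entries $0$, and put $F_k(u)=P_{\tau(k)}(t_k[w(u)])$ for $k\le e+m$. For $k,k'\le e$ the chain rule says that $\partial F_k/\partial u_{k'}(0)$ is the sum of the entries of $\nabla P_{\tau(k)}(t_k[0])$ over the positions of $v_{\sigma(k')}$ in $t_k$. The gradient has a single nonzero entry, equal to $1$, at a position occupied by $v_{\sigma(k)}$, and $\sigma$ is injective. So the sum is $\delta_{kk'}$. (This is why we ask for a coordinate covector even when $v_{\sigma(k)}$ occurs several times: for $\langle v_1,v_1,0\rangle$ the gradient $(1,-1,0)$ would give derivative $0$.) As $F_k(0)=0$ for $k\le e$,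
$$(F_1,\dots,F_e)(u)=u+O(|u|^2).$$
Also $F_k(0)=1$ for $k>e$. Hence there is $\rho\in(0,1)$ such that for $|u|_\infty\le\rho$
$$|(F_1,\dots,F_e)(u)-u|_\infty\le\rho/4,\qquad|F_k(u)|\ge\tfrac12\quad(k>e). \tag{2}$$

**Step 4: passing to a datum.** Approximating coefficients, choose $P'_\tau\in\mathbb Q(i)[x_1,x_2,x_3]$ with $\|P'_\tau-P_\tau\|_{\Delta_r}\le\rho/8$, and a rational $\varepsilon\in(0,\rho/8]$. Apply $U(r,q,P',\varepsilon)$ to get $M\ge r+2$ and functions $h_\tau$. Let $|u|_\infty\le\rho$ and $w=w(u)$. Then $t_k[w]\in\Delta_{\tau(k)}$: the constants have modulus less than $r$, and the variable entries have modulus at most $\rho<1$. Moreover $M\tau(k)+t_k[w]$ is exactly $t_k$ with $v_j:=Mj+w_j$ substituted, since constants are shifted by $M\cdot0=0$. Put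
$$G_k(u)=h_{\tau(k)}(t_k[w])\,g(M\tau(k)+t_k[w]).$$
Then $|G_k(u)-F_k(u)|\le\varepsilon+\rho/8\le\rho/4$ for all $k\le e+m$.

**Step 5: a fixed point.** This step turns approximate information into an exact solution. The map $u\mapsto u-(G_1,\dots,G_e)(u)$ is continuous on the compact convex set $\{|u|_\infty\le\rho\}$. By (2) and Step 4 it takes values in $\{|\cdot|_\infty\le\rho/4+\rho/4\}=\{|\cdot|_\infty\le\rho/2\}$. By Brouwer's theorem (a continuous self-map of a nonempty compact convex subset of $\mathbb R^N$ has a fixed point) there is $u^*$ with $G_k(u^*)=0$ for $k\le e$. (If $e=0$, $u^*$ is the only point of $\mathbb C^0$.) For $k>e$, $|G_k(u^*)|\ge\frac12-\frac14>0$. Since the $h_\tau$ have no zeros, $v_j=Mj+w_j(u^*)$ solves the system.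

**Step 6: position of the solution.** We have $|v_j|\ge M-1>r>B$; in particular $v_j$ is not a constant of the system. For $i\ne j$, $|v_i-v_j|\ge M-2\ge r>B$. $\square$

## 7. The regularity conditions imply GS and the null-set statement

We recall two facts. If $0$ is a regular value of a holomorphic map $X\to\mathbb C^k$ (the differential is surjective at every zero), the zero set is empty or a complex submanifold of dimension $\dim X-k$. Sard's theorem: for a smooth map between second countable manifolds, the set of critical values is null; in particular the image of a manifold of smaller dimension is null.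

**Proposition B.** If $g$ satisfies all $\mathrm{Reg}(n,T,l)$, then GS and (ii) of Theorem 3 hold.

*Proof.*

**Step 1: GS.** Suppose $\langle a_1,\dots,a_n\rangle$ solves $n+1$ equations and the $n+1$ triples of values are pairwise distinct. Let $b_1,\dots,b_{n'}$ list the set $\{a_1,\dots,a_n\}$ without repetition, so $n'\le n$. Choose $n'+1$ of the value triples and write them as $b_s$, $s\in T\subset\{1,\dots,n'\}^3$, $|T|=n'+1$. Then $b\in\mathrm{Conf}_{n'}$, so $b\in Q_{n',l}$ for some $l$, and $\Phi_{g,T}(b)=0$. By $\mathrm{Reg}(n',T,l)$ the map $d\Phi_{g,T}(b):\mathbb C^{n'}\to\mathbb C^{n'+1}$ is surjective, which is absurd.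

**Step 2: an overdetermined part.** For (ii), let $k$ of the equations contain exactly $l<k$ variables, and let $v'$ be the tuple of these. Let $W$ be the set of $(c,v')\in\mathrm{Conf}_{p+l}$ satisfying these $k$ equations. The $k$ formal triples are distinct triples of symbols from the $p+l$ symbols, so $W$ is the zero set of $\Phi_{g,T}$ on $\mathrm{Conf}_{p+l}$ for a $T$ with $|T|=k$. By Reg, for all values of its last index, $0$ is a regular value. So $W$ is empty or a complex manifold of dimension $p+l-k\le p-1$. If $p=0$ this dimension is negative, so $W$ is empty and there is no generic solution.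

**Step 3: null and meagre.** Let $p\ge1$. Any $c$ over which there is a generic solution lies in the image of $W$ under the projection to $\mathrm{Conf}_p$. That image is a smooth image of a second countable manifold of smaller dimension, hence null. It is also a countable union of compact sets, the images of $W\cap Q_{p+l,m}$ for $m\ge1$ ($W$ is closed in $\mathrm{Conf}_{p+l}$). A null compact set has no interior, so it is nowhere dense. Hence the image is meagre, and so is every subset of it. $\square$

GS alone uses only the conditions with $|T|>n$; (ii) uses the others as well. An example for (ii) is the all-constant equation $g(c_1,c_1,c_1)=0$, with $k=1$ and $l=0$: it holds for a null and meagre set of $c_1$.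

## 8. Two perturbation lemmas

The first lemma changes a polynomial $f$ slightly on a given compact set and imposes the targets $P_\tau$ far away. The natural device is Lagrange interpolation in the scaled variable $x_i/M$: if $L_j(i)=\delta_{ij}$ for $i,j\in\{0,\dots,q\}$, then $\prod_iL_{\tau_i}(x_i/M)$ is near $1$ at $M\tau$ and near $0$ at the other grid points $M\tau'$. As it stands this fails, because the cut-off is only of size $O(1/M)$ while $P_\tau(x-M\tau)$ may be as large as a power of $M$. For $q=1$ we have $L_0(t)=1-t$, $L_1(t)=t$; with $P_{(1,0,0)}=x_1^2$ the corresponding term is $(x_1-M)^2\cdot\frac{x_1}M\left(1-\frac{x_2}M\right)\left(1-\frac{x_3}M\right)$, which near the origin behaves like $Mx_1$ and is unbounded. Raising the cut-offs to a power larger than the degree cures this.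

**Lemma 1.** Let $(r,q,P,\varepsilon)$ be a datum, $f$ a polynomial, and $d\ge1$ an integer not less than the degrees of $f$ and all $P_\tau$. Put $A=d+1$. Let $L_0,\dots,L_q$ be the Lagrange polynomials of the nodes $0,1,\dots,q$ (so $L_j(i)=\delta_{ij}$, $\deg L_j=q$), put $\chi_j(t)=L_j(t/M)^A$, and
$$f_M(x)=f(x)\prod_{i=1}^3\chi_0(x_i)+\sum_{\tau\in I_q}P_\tau(x-M\tau)\prod_{i=1}^3\chi_{\tau_i}(x_i)\qquad(M=1,2,\dots).$$
Then, as $M\to\infty$:

(a) $f_M\to f$ locally uniformly;

(b) $\sup_{x\in\Delta_\tau}|f_M(M\tau+x)-P_\tau(x)|\to0$ for each $\tau\in I_q$;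

(c) there are $C,D$ independent of $M\ge1$ with $\|f_M\|_{\Delta_\rho}\le C\rho^D$ for all $\rho\ge1$.

*Proof.* For $u$ in a compact set, $L_j(i+u/M)=\delta_{ij}+O(1/M)$ uniformly. Taking $A$-th powers,
$$\chi_j(Mi+u)=\begin{cases}1+O(1/M),&i=j,\\ O(M^{-A}),&i\ne j.\end{cases}\tag{3}$$

**Part (a).** Let $x$ range over a compact set, and use (3) with $i=0$. The first term of $f_M$ tends to $f(x)$. In the term of index $\tau\in I_q$ the factor $P_\tau(x-M\tau)$ is $O(M^d)$. Some $\tau_i\ne0$, and then $\chi_{\tau_i}(x_i)=O(M^{-A})$, while the remaining factors are $O(1)$. So the term is $O(M^{d-A})=O(1/M)$.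

**Part (b).** Evaluate at $M\tau+x$, $x\in\Delta_\tau$. In the first term $f(M\tau+x)=O(M^d)$, and for an $i$ with $\tau_i\neq0$ the factor $\chi_0(M\tau_i+x_i)$ is $O(M^{-A})$. In a term of index $\tau'\ne\tau$, $P_{\tau'}(x+M(\tau-\tau'))=O(M^d)$, and for an $i$ with $\tau'_i\ne\tau_i$ the factor $\chi_{\tau'_i}(M\tau_i+x_i)$ is $O(M^{-A})$. All these terms are $O(1/M)$. The term of index $\tau$ is $P_\tau(x)(1+O(1/M))$, by (3) with $i=j$ in each factor.

**Part (c).** The purpose is a growth bound uniform in $M$. Let $|x_i|\le\rho$ with $\rho\ge1$ and $M\ge1$; $C$ denotes constants independent of $\rho$ and $M$, possibly different at each occurrence. As $|x_i/M|\le\rho$, we have $|\chi_j(x_i)|\le C\rho^{qA}$. For $j\ge1$, $L_j$ is divisible by $t$, with quotient of degree $q-1$, so $|\chi_j(x_i)|\le C(\rho/M)^A\rho^{(q-1)A}=C\rho^{qA}M^{-A}$. Moreover $|P_\tau(x-M\tau)|\le C(\rho+M)^d\le C(2\rho M)^d$, since $\rho+M\le2\rho M$ for $\rho,M\ge1$. For $\tau\in I_q$ some $\tau_i\ge1$, so each term of the sum is at most $C\rho^{d+3qA}M^{d-A}\le C\rho^{d+3qA}$. The first term is at most $C\rho^d\cdot\rho^{3qA}$. $\square$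

The second lemma is parametric transversality.

**Lemma 2.** Let $f\in\mathcal O$, $\emptyset\ne T\subset\{1,\dots,n\}^3$, and let $V$ be the space of polynomials in $x_1,x_2,x_3$ of degree $\le|T|-1$. For Lebesgue-almost every $p\in V$, $0$ is a regular value of $\Phi_{f+p,T}$ on $\mathrm{Conf}_n$. In particular $f+p$ satisfies $\mathrm{Reg}(n,T,l)$ for all $l$.

*Proof.*

**Step 1: the universal zero set is a manifold.** Let $\Psi:\mathrm{Conf}_n\times V\to\mathbb C^T$, $\Psi(a,p)=((f+p)(a_s))_{s\in T}$. For $a\in\mathrm{Conf}_n$ the points $a_s$, $s\in T$, are pairwise distinct. For each $s\in T$ a product of $|T|-1$ affine forms, one for each $s'\ne s$, vanishes at the other points and equals $1$ at $a_s$. So the evaluation $V\to\mathbb C^T$ at these points is onto. As $\Psi$ is affine in $p$ with this evaluation as its linear part, $d\Psi$ is onto already in the direction $V$. Hence $Z=\Psi^{-1}(0)$ is a complex manifold with tangent spaces $\ker d\Psi$ (or empty).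

**Step 2: almost every $p$ is good.** By Sard's theorem almost every $p\in V$ is a regular value of the projection $\pi:Z\to V$. Let $p$ be such and let $\Phi_{f+p,T}(a)=0$, so $(a,p)\in Z$. Given $y\in\mathbb C^T$, choose $(\alpha,\beta)\in\mathbb C^n\times V$ with $d\Psi_{(a,p)}(\alpha,\beta)=y$. As $d\pi_{(a,p)}$ is onto, there is $\alpha'$ with $(\alpha',\beta)\in\ker d\Psi_{(a,p)}$. Subtracting, $d\Psi_{(a,p)}(\alpha-\alpha',0)=y$, that is, $d\Phi_{f+p,T}(a)(\alpha-\alpha')=y$. So $d\Phi_{f+p,T}(a)$ is onto. $\square$

## 9. A convergent recursion of polynomials: proof of Theorem 1 and end of Theorem 2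

Let $\varphi$ be as in Theorem 1, and let $\mathcal C_1,\mathcal C_2,\dots$ enumerate all conditions $\mathrm{Reg}(n,T,l)$ and all data.

**Step 1: the recursion.** Let $f_0=0$, $R_0=\delta_0=1$. Given a polynomial $f_{k-1}$ and $R_{k-1},\delta_{k-1}>0$, choose a polynomial $f_k$ with

1. $\|f_k-f_{k-1}\|_{\Delta_{R_{k-1}}}<\delta_{k-1}/2$,
2. $\|f_k-f_{k-1}\|_{\Delta_\rho}\le2^{-k}e^{\varphi(\rho)}$ for all $\rho\ge1$,
3. $f_k$ satisfies $\mathcal C_k$ (if $\mathcal C_k$ is a datum: satisfies $U_M$ for that datum with some integer $M=M_k\ge r+2$).

Then, by Lemma 0, choose $R_k\ge R_{k-1}+1$ and $\delta_k\in(0,\delta_{k-1}/2]$ such that every entire $g$ with $\|g-f_k\|_{\Delta_{R_k}}\le\delta_k$ satisfies $\mathcal C_k$ (with the same $M_k$ if $\mathcal C_k$ is a datum).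

**Step 2: the choice is possible when $\mathcal C_k$ is a datum.** Take $f_k=(f_{k-1})_M$ from Lemma 1 with $M$ large. By (c), $\|(f_{k-1})_M-f_{k-1}\|_{\Delta_\rho}\le C'\rho^{D'}$ for $\rho\ge1$, with $C',D'$ independent of $M$. Since $\varphi(\rho)-D'\log\rho\to\infty$, there is $\rho_1\ge1$ with $C'\rho^{D'}\le2^{-k}e^{\varphi(\rho)}$ for $\rho\ge\rho_1$. This $\rho_1$ does not depend on $M$, which is why (c) was needed. By (a), for $M$ large the difference is less than $\min(2^{-k},\delta_{k-1}/2)$ on $\Delta_{\max(\rho_1,R_{k-1})}$. As $e^\varphi\ge1$, this gives 2 for $\rho\le\rho_1$, and it gives 1. By (b), 3 holds for $M$ large.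

**Step 3: the choice is possible when $\mathcal C_k=\mathrm{Reg}(n,T,l)$.** Take $f_k=f_{k-1}+p$ with $p\in V$ as in Lemma 2; almost every $p$ is allowed, so $p$ can have coefficients as small as we like. This gives 1 and 3. For 2, put $D=|T|-1$. There is $\kappa>0$ with $e^{\varphi(\rho)}\ge\kappa\rho^D$ for all $\rho\ge1$: for large $\rho$ because $\varphi(\rho)-D\log\rho\to\infty$, and on a bounded interval because $e^\varphi\ge1$. If the sum of the moduli of the coefficients of $p$ is at most $2^{-k}\kappa$, then $\|p\|_{\Delta_\rho}\le2^{-k}\kappa\rho^D\le2^{-k}e^{\varphi(\rho)}$.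

**Step 4: the limit.** For $j>k$, by 1 and because $R_i\ge R_k$ and $\delta_{i+1}\le\delta_i/2$ for $i\ge k$,
$$\|f_j-f_k\|_{\Delta_{R_k}}\le\sum_{i=k}^{j-1}\delta_i/2\le\delta_k .$$
As $R_k\to\infty$ and $\delta_k\to0$, the $f_k$ converge locally uniformly to an entire $g$, and $\|g-f_k\|_{\Delta_{R_k}}\le\delta_k$. By the choice of $R_k,\delta_k$, $g$ satisfies every $\mathcal C_k$. By 2 and $f_0=0$, $\|g\|_{\Delta_\rho}\le\sum_{k\ge1}2^{-k}e^{\varphi(\rho)}=e^{\varphi(\rho)}$ for $\rho\ge1$. Proposition B gives GS. Proposition A (with $h_\tau\equiv1$) gives EC\*, hence EC. This proves Theorem 1, and with Section 3 also Theorem 2. $\blacksquare$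

## 10. Baire category and the Hall dichotomy: proof of Theorem 3

**Step 1: the sets.** For a datum, $\{g\in\mathcal O: g\text{ satisfies }U_M\text{ for some integer }M\ge r+2\}$ is a union of open sets by Lemma 0, hence open. It is dense: polynomials are dense in $\mathcal O$, and for a polynomial $f$ the $f_M$ of Lemma 1 tend to $f$ by (a) and satisfy $U_M$ for $M$ large by (b). For each $(n,T,l)$, the set of $g$ satisfying $\mathrm{Reg}(n,T,l)$ is open by Lemma 0, and dense by Lemma 2, since $p$ can be taken arbitrarily small. Let $\mathcal R$ be the intersection of these countably many sets. By Baire's theorem in the completely metrizable space $\mathcal O$, it is a dense $G_\delta$.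

**Step 2: the properties.** Let $g\in\mathcal R$. EC\* holds by Proposition A; GS and (ii) hold by Proposition B.

**Step 3: (i) follows from EC\*.** Hall's condition excludes all-constant triples. (If $q=0$ there are then no equations at all, and nothing is to be shown.) Let $c\in\mathrm{Conf}_p$. Since the entries of $c$ are distinct, distinct formal triples stay distinct when the $c_i$ are substituted. Apply EC\* with no inequations and with $B>0$ larger than all $|c_i|$. The solution has $|v_j|>B$, so $v_j\ne c_i$ for all $i$, including those $c_i$ that do not occur in the equations; and $|v_i-v_j|>B>0$. So $(c,v)\in\mathrm{Conf}_{p+q}$. $\blacksquare$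

## 11. Translates of the Gaussian series: proof of Theorem 4

A standard complex Gaussian $\omega$ has independent centred Gaussian real and imaginary parts with $\mathbb E|\omega|^2=1$, so $\mathbb E\omega^2=0$.

**Definition (circular Gaussian family).** A finite family $(Y_i)$ of complex variables is circular Gaussian if the real and imaginary parts are jointly Gaussian and centred and $\mathbb E\,Y_iY_j=0$ for all $i,j$.

Example: $(\omega,i\omega)$ is circular; $(\omega,\bar\omega)$ is not, as $\mathbb E\,\omega\bar\omega=1$. For such a family $\operatorname{Re}\sum\bar\xi_iY_i$ is a real centred Gaussian of variance $\frac12\mathbb E|\sum\bar\xi_iY_i|^2$. Hence the characteristic function is $\exp(-\frac14\mathbb E|\sum\bar\xi_iY_i|^2)$. So the law is determined by the covariances $\mathbb E\,Y_i\bar Y_j$, and convergence of covariances implies convergence in law. Finite families of $L^2$-limits of finite complex-linear combinations of the $\omega_\alpha$ are circular Gaussian.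

**Step 1: $f$ is a random entire function.** For every $R$,
$$\mathbb E\sum_\alpha|\omega_\alpha|\frac{R^{|\alpha|}}{\sqrt{\alpha!}}=\mathbb E|\omega|\Bigl(\sum_{k\ge0}\frac{R^k}{\sqrt{k!}}\Bigr)^3<\infty .$$
So almost surely the series converges absolutely for every $R$, and $f\in\mathcal O$ (put $f=0$ on the exceptional null set). Then $f$ is a random element of the Polish space $\mathcal O$, with $\mathbb E f(z)f(w)=0$ and
$$\mathbb E f(z)\overline{f(w)}=\sum_\alpha\frac{z^\alpha\bar w^\alpha}{\alpha!}=e^{z\cdot\bar w},\qquad z\cdot\bar w=\sum z_i\bar w_i .$$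

**Step 2: all Reg conditions hold almost surely.** Fix $(n,T,l)$. Write $f=p+f'$, where $p$ collects the terms with $|\alpha|\le|T|-1$. Then $p$ and $f'$ are independent, and $p$ has an absolutely continuous law on $V$. By Lemma 2, for each fixed value of $f'$ almost every $p$ makes $p+f'$ satisfy $\mathrm{Reg}(n,T,l)$. The set of pairs $(p,f')\in V\times\mathcal O$ with this property is open by Lemma 0, hence Borel, so Fubini gives $\mathrm{Reg}(n,T,l)$ almost surely. There are countably many conditions, so almost surely all hold, and Proposition B gives GS and (ii).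

The rest of the proof obtains the conditions $U$. The values $f(M\tau+x)$ have $\mathbb E|f(z)|^2=e^{|z|^2}$, so they must be normalized; this is where zero-free factors enter.

**Step 3: normalized translates.** For $N\in\mathbb R^3$ put $(T_Nf)(x)=e^{-x\cdot N-|N|^2/2}f(N+x)$. For example $T_N1=e^{-x\cdot N-|N|^2/2}$, which tends to $0$ locally uniformly as $|N|\to\infty$. The covariance is
$$\mathbb E\,T_Nf(x)\overline{T_{N'}f(y)}=\exp\Bigl(-x\cdot N-\tfrac{|N|^2}2-\bar y\cdot N'-\tfrac{|N'|^2}2+(N+x)\cdot(N'+\bar y)\Bigr).$$
For $N=N'$ everything cancels except $e^{x\cdot\bar y}$. In general, use $\operatorname{Re}z\cdot\bar w=\frac12(|z|^2+|w|^2-|z-w|^2)$ with $z=N+x$, $w=N'+y$, and $\frac12|N+x|^2=\frac12|N|^2+\operatorname{Re}x\cdot N+\frac12|x|^2$ ($N$ is real). This gives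
$$\bigl|\mathbb E\,T_Nf(x)\overline{T_{N'}f(y)}\bigr|=\exp\tfrac12\bigl(|x|^2+|y|^2-|x-y+N-N'|^2\bigr). \tag{4}$$

**Step 4: Taylor coefficients of the translates.** The purpose is to see that translates at different $M\tau$ become independent. For $F\in\mathcal O$ the Taylor coefficient at $0$ is $c_\alpha(F)=(2\pi)^{-3}\int F(e^{i\theta_1},e^{i\theta_2},e^{i\theta_3})e^{-i\alpha\cdot\theta}\,d\theta$. Let $f_d$ be the partial sum of $f$ over $|\alpha|\le d$. Then $\mathbb E|f(z)-f_d(z)|^2=\sum_{|\alpha|>d}|z^\alpha|^2/\alpha!\to0$ uniformly on compact sets. By Cauchy–Schwarz, $c_\alpha(T_Nf)$ is the $L^2$-limit of $c_\alpha(T_Nf_d)$, a finite linear combination of the $\omega$'s. So all finite families of coefficients $c_\alpha(T_Nf)$, for various $\alpha,N$, are jointly circular Gaussian. By Fubini, $\mathbb E\,c_\alpha(T_Nf)\overline{c_\beta(T_{N'}f)}$ is the double Cauchy integral of the covariance kernel.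

For $N=N'$ the kernel is that of $f$, so the coefficients of $T_Nf$ have the same joint law as those of $f$. Taylor coefficients generate the Borel $\sigma$-field of $\mathcal O$: values at points are limits of linear combinations of the coefficients, the seminorms $\|F-G\|_{\Delta_R}$ are suprema over countably many points, and $\mathcal O$ is separable. Hence $T_Nf$ has the same law as $f$.

For $\tau\ne\tau'$ in $I_q$, $|M\tau-M\tau'|\ge M$, so by (4) the covariance kernel of $T_{M\tau}f$ and $T_{M\tau'}f$ tends to $0$ locally uniformly as $M\to\infty$, and so do the covariances between their Taylor coefficients.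

**Step 5: convergence in law.** Let $X_M=(T_{M\tau}f)_{\tau\in I_q}$ and $X=(f_\tau)_{\tau\in I_q}$ with independent copies $f_\tau$ of $f$. By Step 4 the joint laws of finitely many Taylor coefficients of $X_M$ converge to those of $X$. The laws of $X_M$ on $\mathcal O^{I_q}$ are tight: a single law on a Polish space is tight, so given $\epsilon>0$ there is a compact $K\subset\mathcal O$ with $\mathbb P(f\notin K)<\epsilon/|I_q|$, and as all $T_{M\tau}f$ have the law of $f$, $\mathbb P(X_M\notin K^{I_q})<\epsilon$. By Prokhorov's theorem every subsequence of $(X_M)$ has a further subsequence converging in law. Coefficients are continuous functions on $\mathcal O$, so in the limit they have the joint laws of those of $X$; and these laws determine the law on $\mathcal O^{I_q}$. Hence $X_M\to X$ in law.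

**Step 6: positive probability.** Fix a datum $(r,q,P,\varepsilon)$ and $\eta>0$. The set $\{(F_\tau):\max_\tau\|F_\tau-P_\tau\|_{\Delta_r}<\eta\}$ is open in $\mathcal O^{I_q}$. By the portmanteau theorem ($\liminf$ of the probabilities of an open set is at least the limiting probability) and independence,
$$\liminf_{M\to\infty}\mathbb P\Bigl(\max_\tau\|T_{M\tau}f-P_\tau\|_{\Delta_r}<\eta\Bigr)\ \ge\ \prod_{\tau\in I_q}\mathbb P\bigl(\|f-P_\tau\|_{\Delta_r}<\eta\bigr)>0. \tag{5}$$
Each factor is positive: by Step 1 and Markov's inequality, for $d\ge\deg P_\tau$ large the tail $\sum_{|\alpha|>d}$ of $f$ is less than $\eta/2$ on $\Delta_r$ with positive probability. Independently, the finitely many coefficients with $|\alpha|\le d$ have a positive density, so with positive probability they are so close to those of $P_\tau$ that the remaining difference is less than $\eta/2$ on $\Delta_r$.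

**Step 7: from positive probability to probability one.** Let
$$\Lambda=\liminf_{M\to\infty}\max_{\tau\in I_q}\|T_{M\tau}f-P_\tau\|_{\Delta_r}.$$
For a polynomial $p$ and $\tau\ne0$, $T_{M\tau}p(x)=e^{-Mx\cdot\tau-M^2|\tau|^2/2}p(M\tau+x)\to0$ locally uniformly: the exponential is at most $e^{CM-M^2|\tau|^2/2}$ in modulus on a compact set, and the polynomial factor is of power growth in $M$. Every $\tau\in I_q$ is nonzero. So $\Lambda$ does not change if finitely many $\omega_\alpha$ are changed (the almost sure event of convergence in Step 1 does not depend on finitely many $\omega_\alpha$ either). By Kolmogorov's 0–1 law $\Lambda$ is almost surely constant.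

Let $A_M$ be the event in (5). If infinitely many $A_M$ occur, then $\Lambda\le\eta$. By reverse Fatou, $\mathbb P(\Lambda\le\eta)\ge\mathbb P(\limsup A_M)\ge\limsup_M\mathbb P(A_M)>0$. So the constant is at most $\eta$, for every $\eta>0$; that is, $\Lambda=0$ almost surely.

**Step 8: conclusion.** Almost surely there are infinitely many $M$ with $\max_\tau\|T_{M\tau}f-P_\tau\|_{\Delta_r}<\varepsilon$. For any such $M\ge r+2$, put $h_\tau(x)=e^{-Mx\cdot\tau-M^2|\tau|^2/2}$, which is zero-free. Then $T_{M\tau}f(x)=h_\tau(x)f(M\tau+x)$ and $\Delta_\tau\subset\Delta_r$, so $U(r,q,P,\varepsilon)$ holds. There are countably many data, so almost surely all conditions $U$ hold. By Proposition A, $f$ has EC\*, and (i) follows as in Step 3 of Section 10. $\blacksquare$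

**Remark (length of the tuples).** In Theorems 1, 3 and 4 the number $3$ is only the length of the triples. For tuples of length $\nu\ge1$ and entire $g:\mathbb C^\nu\to\mathbb C$, one reads $I_q=\{0,\dots,q\}^\nu\setminus\{0\}$, replaces the exponent $3qA$ in Lemma 1(c) by $\nu qA$, the cube in Step 1 of Section 11 by a $\nu$-th power, and the factor $(2\pi)^{-3}$ in Step 4 there by $(2\pi)^{-\nu}$. No other line of these proofs depends on the length, so the same statements hold.
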